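# Special monomials, graded identities of upper triangular matrices, and the polynomial $3y^2-2y^3$

Throughout, $\mathbb F$ is a field of characteristic zero, $G$ is an abelian group written multiplicatively with neutral element $1$, and brackets are left normed: $[a_1,\dots,a_m]=[[a_1,\dots,a_{m-1}],a_m]$.

## 1. A polynomial in one variable attached to a Lie element

Fix $k\ge 1$ and $t=k+3$ letters $x,\ \beta,\ \alpha_0,\dots,\alpha_k$. Let $\mathrm{Lie}_t$ be the multilinear part of the free Lie algebra on these letters, that is, the span of all brackets in which each letter occurs exactly once. For a word $v=v_1\cdots v_{t-1}$ in the letters other than $x$, each used once, put $[x,v]=[x,v_1,\dots,v_{t-1}]$. We shall see that the $[x,v]$ form a basis of $\mathrm{Lie}_t$. Write $P=\sum_v f(v)[x,v]$, let $\ell(v)$ be the number of $\alpha$'s to the left of $\beta$ in $v$, and define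
$$\Phi(P)=\sum_v f(v)\,y^{\ell(v)}\in\mathbb F[y],\qquad \Lambda(P)=\Phi(P)(1)-\Phi(P)(0). \tag{1}$$

The lecture is built on this polynomial, and its use is as follows. A certain linear system will say that $P$ gives a graded identity of upper triangular matrices, and its solutions satisfy $\Phi(P)'(0)=\Phi(P)'(1)=0$. If $P$ is a single bracket, then $\Phi(P)$ is $0$ or $\pm y^p(1-y)^d$, and for such a polynomial the two derivative conditions force equal values at $0$ and $1$. The polynomial $3y^2-2y^3$ also satisfies both derivative conditions, but it climbs from $0$ to $1$. So an identity $P$ with $\Phi(P)$ proportional to $3y^2-2y^3$ cannot be a linear combination of brackets that are themselves identities.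

We first prove what was said about Lie elements, for any number of letters.

Let $\mathrm{Lie}_t$ now be the multilinear part of the free Lie algebra on letters $\zeta_1,\dots,\zeta_t$, inside the free associative algebra, and let $c(P;w)$ be the coefficient of the word $w$ in $P$. Fix one letter and call it $x$. A *Lie monomial* is a single bracket expression (any bracketing), here with each letter used once; its *submonomials* are the bracket expressions occurring inside it, itself included. Write $\bar u$ for the reversal of a word $u$, and $\mathrm{Sh}(u,w)$ for the set of shuffles of $u$ and $w$: the words in the letters of $u$ and $w$ in which the letters of $u$, and those of $w$, keep their order. For instance, $\mathrm{Sh}(12,3)=\{123,132,312\}$.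

**Lemma 1.** (i) *Every Lie monomial is $\pm[x,l_1,\dots,l_s]$, where the $l_j$ are, up to sign, its maximal submonomials not containing $x$; and $[x,l_1,\dots,l_s]=\sum_v f(v)[x,v]$, where $l_1l_2\cdots l_s=\sum_v f(v)\,v$ in the free associative algebra.*

(ii) *The elements $[x,v]$ form a basis of $\mathrm{Lie}_t$, and for $P=\sum_v f(v)[x,v]$,*
$$c(P;u\,x\,w)=(-1)^{|u|}\sum_{r\in \mathrm{Sh}(\bar u,w)} f(r). \tag{2}$$
*In particular $c(P;xv)=f(v)$ and $c(P;ux)=(-1)^{t-1}f(\bar u)$.*

*Proof.* (i) If a monomial $[m',m'']$ contains $x$, flip it (at the cost of a sign) so that $x$ is in the first factor, and continue inside that factor. The second factors met on the way are the $l_j$. For the second claim, let $R_l$ be the operator $c\mapsto[c,l]$, written on the right, so that $[x,l_1,\dots,l_s]=x R_{l_1}\cdots R_{l_s}$. By Jacobi, $[c,[l,l']]=[c,l,l']-[c,l',l]$, i.e. $R_{[l,l']}=R_lR_{l'}-R_{l'}R_l$. So each $R_{l_j}$ is obtained by expanding $l_j$ associatively and replacing letters by their operators.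

(ii) In expanding $[x,v_1,\dots,v_{t-1}]$, each $v_j$ is put either at the right end with sign $+$ or at the left end with sign $-$. Hence $[x,v]=\sum_A(-1)^{|A|}\,\overline{v_A}\,x\,v_{A^c}$, over all sets $A$ of positions, with $v_A$ the subword of $v$ at $A$. The word $uxw$ occurs in $[x,v]$ iff $v_A=\bar u$ and $v_{A^c}=w$ for some $A$, i.e. $v\in\mathrm{Sh}(\bar u,w)$; the letters are distinct, so $A$ is then unique, and the sign is $(-1)^{|u|}$. This is (2). With $u$ empty, $c(P;xv)=f(v)$, so the $[x,v]$ are linearly independent; they span by (i). With $w$ empty we get the last formula. $\square$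

**Lemma 2.** *In the letters $x,\beta,\alpha_0,\dots,\alpha_k$, let $m$ be a Lie monomial. If $m$ has a submonomial of degree $\ge2$ involving only $\alpha$'s, then $\Phi(m)=0$. Otherwise $\Phi(m)=\pm y^p(1-y)^d$ for some $p,d\ge0$.*

*Proof.* By Lemma 1(i), $m=\pm[x,l_1,\dots,l_s]$, and $\Phi(m)$ is computed from $\pm l_1\cdots l_s$ by setting all $\alpha_i=\alpha$ and then $\alpha^i\beta\alpha^j\mapsto y^i$. A submonomial in $\alpha$'s alone lies in some $l_j$. If its degree is $\ge2$, it is a commutator and becomes $0$ when all $\alpha_i=\alpha$, so $\Phi(m)=0$.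

If there is none, the $l_j$ without $\beta$ are single letters. The one with $\beta$ is, by Lemma 1(i) with $\beta$ in the role of $x$, equal to $\pm[\beta,l'_1,\dots,l'_d]$, where the $l_i'$ involve only $\alpha$'s and so are single letters. It becomes $\pm[\beta,\alpha,\dots,\alpha]=\pm\sum_{s}(-1)^s\binom ds\alpha^s\beta\alpha^{d-s}$. If $p$ letters $\alpha$ stand before it, then $\Phi(m)=\pm\sum_s(-1)^s\binom ds y^{p+s}=\pm y^p(1-y)^d$. $\square$

For example, let $k=2$ and $m=[[x,\alpha_0],[\beta,\alpha_1],\alpha_2]$. Then $l_1l_2l_3=\alpha_0\beta\alpha_1\alpha_2-\alpha_0\alpha_1\beta\alpha_2$ and $\Phi(m)=y-y^2=y(1-y)$.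

**Lemma 3.** *Let $Q=\lambda y^p(1-y)^d$ with $\lambda\in\mathbb F$, $p,d\ge 0$, and $Q'(0)=Q'(1)=0$. Then $Q(0)=Q(1)$.*

*Proof.* Let $\lambda\ne0$. If $p=0$, then $Q'(0)=-\lambda d$, so $d=0$ because the characteristic is zero. If $d=0$, then $Q'(1)=\lambda p$, so $p=0$. Hence either $p=d=0$ and $Q$ is constant, or $p,d\ge1$ and $Q(0)=Q(1)=0$. $\square$

The lemma is about one product at a time. Indeed $3y^2-2y^3=3\,y^2(1-y)+y^3$; the derivatives at $1$ of the two summands are $-3$ and $3$, and they cancel.

## 2. Elementary gradings of $UT_n^{(-)}$ and special monomials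

For $n\ge2$ let $L=UT_n^{(-)}$ be the Lie algebra of upper triangular $n\times n$ matrices over $\mathbb F$ with $[a,b]=ab-ba$.

**Definition (elementary grading).** For $\eta=(g_1,\dots,g_{n-1})\in G^{n-1}$ put $\deg e_{ii}=1$ and $\deg e_{i,i+1}=g_i$, so that $\deg e_{ij}=g_ig_{i+1}\cdots g_{j-1}$ for $i<j$. The graded algebra is written $(UT_n^{(-)},\eta)$.

Let $D$ be the diagonal matrices, $J$ the strictly upper triangular ones, and $J_h$ the part of $J$ of degree $h$. Then $L_1=D\oplus J_1$ and $L_g=J_g$ for $g\neq1$.

**Definition (graded identities, T-ideals).** Let $F$ be the free $G$-graded Lie algebra on generators $x_i^{(g)}$ of degree $g$ ($i\in\mathbb N$, $g\in G$). A *graded identity* of $(L,\eta)$ is an element of $F$ that vanishes whenever each $x_i^{(g)}$ is replaced by an element of $L_g$. For $X\subseteq F$, the *graded T-ideal* $T(X)$ is the ideal of $F$ generated by all $\varphi(f)$, $f\in X$, $\varphi$ a graded endomorphism of $F$. The identities of $(L,\eta)$ form the graded T-ideal $T_G(L,\eta)$; they *follow from* $X$ if $T(X)=T_G(L,\eta)$.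

**Definition (special monomials).** Let $z_1,\dots,z_t$ be such that each $z_i$ is either $x_i^{(h_i)}$ with $h_i\ne1$, or $[x_{2i-1}^{(1)},x_{2i}^{(1)}]$, in which case we put $h_i=1$. A *special monomial* of length $t$ is a Lie monomial in which each of $z_1,\dots,z_t$ occurs exactly once. A *special polynomial* is $P(z_1,\dots,z_t)$ with $P$ a multilinear Lie polynomial. Let $S$ be the set of special monomials that are graded identities of $(L,\eta)$, and $S_n$ the set of those of length $\le n$.

*Example.* Let $n=2$ and $\eta=(g)$ with $g\ne1$. Then $L_1=D$ and $L_g=\mathbb Fe_{12}$. The special monomials $[x_1^{(1)},x_2^{(1)}]$, $[x_1^{(g)},x_2^{(g)}]$ and $x_1^{(h)}$ for $h\ne 1,g$ are identities, of lengths $1$, $2$, $1$. If instead $g=1$, then $L=L_1$, and $[[x_1^{(1)},x_2^{(1)}],[x_3^{(1)},x_4^{(1)}]]$ is an identity of length $2$.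

The question comes from Felipe Yukihide Yasumura, "Graded polynomial identities for the Lie algebra of upper triangular matrices of order 3", arXiv:2207.12921 (2022): *for every $n\ge2$, every abelian $G$ and every $\eta$, do the graded identities of $(UT_n^{(-)},\eta)$ follow from its special-monomial identities of length at most $n$?* The answer is no. In "Lie monomial in the variables $z_1,\dots,z_t$" we have read each $z_i$ as used exactly once; Theorem 4 deals with repetitions.

Let $A(n,G)$ be the assertion: for every $\eta\in G^{n-1}$ the graded identities of $(UT_n^{(-)},\eta)$ follow from the special-monomial identities of length $\le n$.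

**Theorem 1.** *Let $n\ge6$, let $G$ be a nontrivial abelian group, $a\ne b$ in $G$, and $\eta=(b,a,b,a,a,\dots,a)\in G^{n-1}$. Then the graded identities of $(UT_n^{(-)},\eta)$ do not follow from its special-monomial identities, even if these are taken of arbitrary length.*

**Theorem 2.** *$A(n,G)$ holds if and only if $n\le5$ or $G$ is trivial.*

**Theorem 3.** *With $K_t(h)\supseteq M_t(h)$ as defined in Section 3: for all $n,G,\eta$, the graded identities follow from the special polynomial identities $P(z_1,\dots,z_t)$, $P\in K_t(h)$, $t\le n-1$, together with the special monomials of length $n$. They follow from $S$ (equivalently, from $S_n$) if and only if $K_t(h)=M_t(h)$ for all $t\le n-1$ and $h\in G^t$.*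

**Theorem 4.** *If $G$ is free abelian with basis $a,b$, and $n,\eta$ are as in Theorem 1, then the conclusion of Theorem 1 remains true if the variables $z_i$ may occur several times in special monomials.*

So the smallest $n$ with a counterexample is $6$, and counterexamples exist for every $n\ge 6$ over every nontrivial $G$.

## 3. Good words, and the spaces $K_t(h)\supseteq M_t(h)$

When is $P(z_1,\dots,z_t)$ an identity? A product of $t$ strictly upper triangular matrix units is nonzero only if they form a path, so only certain coefficients of $P$ matter.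

**Definition (good words, $K$, $M$).** A sequence $(h_1,\dots,h_t)\in G^t$ is *good* if there are $1\le p_0<p_1<\dots<p_t\le n$ (a *path*) with $\deg e_{p_{k-1}p_k}=h_k$ for all $k$. For $h\in G^t$ let $\Sigma(h)$ be the set of $\sigma\in S_t$ such that $(h_{\sigma(1)},\dots,h_{\sigma(t)})$ is good. The words $\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)}$, $\sigma\in\Sigma(h)$, are called good words. Put
$$K_t(h)=\{P\in\mathrm{Lie}_t:\ c(P;w)=0\text{ for every good word }w\},\qquad M_t(h)=\mathrm{span}\{\text{Lie monomials in }K_t(h)\}.$$

*Example.* Let $n=3$, $\eta=(a,b)$ with $a\ne b$, and $h=(a,b)$. The only path with two steps is $1<2<3$, so $\zeta_1\zeta_2$ is good and $\zeta_2\zeta_1$ is not. Hence $[\zeta_1,\zeta_2]\notin K_2(h)$, in accordance with $[e_{12},e_{23}]=e_{13}$.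

**Lemma 4.** *$P\in K_t(h)$ if and only if $P(r_1,\dots,r_t)=0$ for all $r_i\in J_{h_i}$.*

*Proof.* Let $P\in K_t(h)$. By multilinearity take the $r_i$ to be matrix units. A product $r_{\sigma(1)}\cdots r_{\sigma(t)}$ is nonzero only if the units form a path, and then $\sigma\in\Sigma(h)$, so its coefficient in $P$ is zero. Conversely, let $\sigma\in\Sigma(h)$ with path $p$, and put $r_{\sigma(k)}=e_{p_{k-1}p_k}\in J_{h_{\sigma(k)}}$. As $p_0<\dots<p_t$, only the order $\sigma$ gives a nonzero product, so $P(r)=c(P;\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)})\,e_{p_0p_t}$; if this is $0$, the coefficient is $0$. $\square$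

For $h\in G^t$ let $z_i$ be the special variable of degree $h_i$. Its values lie in $J_{h_i}$: for $h_i\ne1$ because $L_{h_i}=J_{h_i}$, and for $h_i=1$ because $[L_1,L_1]\subseteq J\cap L_1=J_1$. Every matrix unit $e_{pq}\in J_{h_i}$ is a value; for $h_i=1$ use $[e_{pp},e_{pq}]=e_{pq}$. Different $z_i$ involve different variables, so their values can be chosen independently. With multilinearity and Lemma 4 this gives
$$P(z_1,\dots,z_t)\text{ is a graded identity of }(L,\eta)\iff P\in K_t(h). \tag{3}$$
If $t\ge n$, there is no path with $t$ steps, so $K_t(h)=\mathrm{Lie}_t=M_t(h)$.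

**Lemma 5.** *For $t\le3$ and any $n,G,\eta,h$ we have $K_t(h)=M_t(h)$.*

*Proof.* For $t\le2$, $\mathrm{Lie}_t$ is spanned by one monomial, so $K_t(h)$ is $0$ or $\mathrm{Lie}_t$. For $t=3$ call the letters $x,1,2$ and put $q_0=f(12)$, $q_1=f(21)$. By (2), up to sign, the coefficients of the words are
$$x12:\ q_0,\qquad x21:\ q_1,\qquad 1x2:\ q_0+q_1,$$
and the reversed words give the same up to sign. Any two of these three functionals are independent. So $K_3(h)$ is $\mathrm{Lie}_3$ (no condition), or a line (one condition), or $0$. The lines are spanned by $[x,2,1]$ (if $q_0=0$), $[x,1,2]$ (if $q_1=0$), and $[x,1,2]-[x,2,1]=[x,[1,2]]$ (if $q_0+q_1=0$), which are monomials. $\square$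

This suggests the first approach to a positive answer: solve the linear system defining $K_t(h)$ and rewrite its solutions with single brackets by the Jacobi identity, as we did with $q_0+q_1=0$. In Section 8 this works for $t=4$, $n=5$. Section 4 shows where it stops, namely at $t=5$ and the degree word $babaa$.

## 4. The degree word $bab\,a\cdots a$

Let $k=n-4$, $t=n-1=k+3$ and $\eta=(b,a,b,a,\dots,a)$ with $k$ letters $a$ at the end, $a\ne b$. Use letters $x,\beta$ of degree $b$ and $\alpha_0,\dots,\alpha_k$ of degree $a$, so $h=(b,b,a,\dots,a)$. The only path with $n-1$ steps is $1<2<\dots<n$. So the good words are exactly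
$$x\,\alpha_i\,\beta\,\alpha_{j_1}\cdots\alpha_{j_k},\qquad \beta\,\alpha_i\,x\,\alpha_{j_1}\cdots\alpha_{j_k},\qquad \{i,j_1,\dots,j_k\}=\{0,\dots,k\}.$$
By (2), $P=\sum_vf(v)[x,v]$ lies in $K_t(h)$ iff for all $(i;j_1,\dots,j_k)$
$$f(\alpha_i\beta\alpha_{j_1}\cdots\alpha_{j_k})=0, \tag{4}$$
$$\sum_{r\in\mathrm{Sh}(\alpha_i\beta,\ \alpha_{j_1}\cdots\alpha_{j_k})}f(r)=0. \tag{5}$$

**Step 1: the conditions (4), (5) in terms of $\Phi$.** This step links the linear system to the derivatives of $\Phi(P)$. *If $P\in K_t(h)$, then $\Phi(P)'(0)=0=\Phi(P)'(1)$.* Summing (4) over all $(i;j_1,\dots,j_k)$ gives $\sum_{\ell(v)=1}f(v)=0$, and the left side is $\Phi(P)'(0)$. Now sum (5) over all $(i;j_1,\dots,j_k)$. A word $v$ lies in $\mathrm{Sh}(\alpha_i\beta,\alpha_{j_1}\cdots\alpha_{j_k})$ for exactly $\ell(v)$ tuples: $\alpha_i$ can be any of the $\alpha$'s to the left of $\beta$, and then $j_1,\dots,j_k$ are determined as the order of the other $\alpha$'s. So $\sum_v\ell(v)f(v)=0$, and the left side is $\Phi(P)'(1)$.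

**Step 2: $\Lambda$ vanishes on $M_t(h)$.** This is the obstruction. Let $m\in K_t(h)$ be a Lie monomial. By Lemma 2, $\Phi(m)=\lambda y^p(1-y)^d$ with $\lambda\in\{0,1,-1\}$. By Step 1 both derivatives vanish, so Lemma 3 gives $\Lambda(m)=0$. These $m$ span $M_t(h)$.

**Step 3: a solution with $\Lambda\ne0$ when $k\ge2$.** We look for $f$ that depends only on $\ell(v)$, say $f(v)=\gamma_{\ell(v)}$ with $0\le\ell(v)\le k+1$. Then (4) says $\gamma_1=0$. In (5), exactly $l$ of the shuffles have $\ell=l$, for $1\le l\le k+1$: the letters before $\beta$ are $\alpha_i$ and $\alpha_{j_1},\dots,\alpha_{j_{l-1}}$, and $\alpha_i$ has $l$ possible places among the others. So (5) says $\sum_{l\ge1}l\gamma_l=0$.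

For $k=1$ (so $n=5$) we get $\gamma_1=0$ and $2\gamma_2=0$. Only $\gamma_0$ is free, and it gives multiples of $[x,\beta,\alpha_0,\alpha_1]+[x,\beta,\alpha_1,\alpha_0]$. Both terms are monomials in $K_4(h)$, since (4) and (5) involve only words with $\ell\ge1$.

For $k\ge2$ the values $\gamma_2,\gamma_3$ both exist, and we may take $\gamma_2=3$, $\gamma_3=-2$ and all other $\gamma_l=0$: then $\gamma_1=0$ and $2\cdot3+3\cdot(-2)=0$. Thus
$$P=3\sum_{\ell(v)=2}[x,v]\;-\;2\sum_{\ell(v)=3}[x,v]\ \in K_t(h). \tag{6}$$
There are $(k+1)!$ words $v$ with a given value $\ell(v)$, so $\Phi(P)=(k+1)!\,(3y^2-2y^3)$ and $\Lambda(P)=(k+1)!\ne0$. With Step 2: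

**Proposition 6.** *For $n\ge6$ and $\eta,h,P$ as above, $P\in K_{n-1}(h)\setminus M_{n-1}(h)$.*

**A check with $6\times6$ matrices.** For $n=6$ and $a,b\ne1$, the identity $P(z)$ is, with $x=x_1^{(b)}$ and $\beta=x_2^{(b)}$, the full linearization in $x_3^{(a)}$ of
$$3[x_1^{(b)},x_3^{(a)},x_3^{(a)},x_2^{(b)},x_3^{(a)}]-2[x_1^{(b)},x_3^{(a)},x_3^{(a)},x_3^{(a)},x_2^{(b)}]=0. \tag{7}$$
Indeed, replacing $x_3^{(a)}$ by $\alpha_0+\alpha_1+\alpha_2$ and taking the multilinear part gives (6), and setting all $\alpha_i=x_3^{(a)}$ in (6) gives $3!$ times the left side of (7). So (7) and $P(z)$ are equivalent in characteristic zero.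

Let us see (7) at work when $G$ is free abelian on $a,b$. Then $J_b=\langle e_{12},e_{34}\rangle$ and $J_a=\langle e_{23},e_{45},e_{56}\rangle$. Let $A=r e_{23}+s e_{45}+u e_{56}$ be the value of $x_3^{(a)}$. First,
$$[e_{12},A]=r e_{13},\quad [e_{12},A,A]=0,$$
so both terms of (7) vanish if $x_1^{(b)}=e_{12}$. Next,
$$[e_{34},A]=s e_{35}-r e_{24},\quad [e_{34},A,A]=su\,e_{36}-2rs\,e_{25},\quad [e_{34},A,A,A]=-3rsu\,e_{26}.$$
Bracketing the last two matrices with $e_{34}$ gives $0$. Bracketing them with $e_{12}$ gives $2rs\,e_{15}$ and $3rsu\,e_{16}$, and $[2rs\,e_{15},A]=2rsu\,e_{16}$. For $x_1^{(b)}=e_{34}$, $x_2^{(b)}=e_{12}$ the left side of (7) is therefore $(3\cdot2-2\cdot3)\,rsu\,e_{16}=0$.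

Neither term of (7) is an identity alone. This by itself proves nothing, since neither $[x,1,2]$ nor $[x,2,1]$ need be in $K_3(h)$ when their difference $[x,[1,2]]$ is. The functional $\Lambda$ is what excludes every rewriting by monomials in $K_t(h)$.

## 5. Free generators for the ideal $N$

It is tempting to conclude from $P\notin M_t(h)$ that $P(z)$ does not follow from special-monomial identities. This does not yet follow. The T-ideal generated by $S$ contains elements such as $m([z_1,x^{(1)}_j],z_2,\dots,z_s)$, with a variable of degree $1$ that can take diagonal values. Such elements are not Lie polynomials in special variables, and a combination of them might equal $P(z)$. We need a free Lie algebra in which all these elements become Lie polynomials in free generators.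

Write $y_i=x_i^{(1)}$. Let $N$ be the kernel of the homomorphism from $F$ to the abelian Lie algebra with basis $\{y_i\}$ that sends $y_i\mapsto y_i$ and $x_i^{(g)}\mapsto0$ for $g\ne1$. It is a graded ideal, and it contains $[F,F]$ and all homogeneous elements of degree $\neq1$.

**Lemma 7.** *$N$ is a free Lie algebra on the set $B$ of the elements*

- (B1) $[x_i^{(g)},y_{i_1},\dots,y_{i_k}]$ *with* $g\ne1$, $k\ge0$, $i_1\le\dots\le i_k$;
- (B2) $[y_\tau,y_{i_1},\dots,y_{i_k}]$ *with* $k\ge1$, $\tau>i_1\le i_2\le\dots\le i_k$.

*Example.* The element $[x^{(g)}_1,y_2,y_1]$ is not in $B$, but $[x_1^{(g)},y_2,y_1]=[x_1^{(g)},y_1,y_2]+[x_1^{(g)},[y_2,y_1]]$ is an element of $B$ plus a bracket of two elements of $B$.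

*Proof.* We use Lazard elimination (Bourbaki, *Lie Groups and Lie Algebras*, Ch. II, §2.9, Prop. 10): for $y\in X$, the free Lie algebra on $X$ is $\mathbb Fy\oplus R$, where $R$ is an ideal that is free on the elements $[x,y,\dots,y]$ ($k\ge0$ times $y$), $x\in X\setminus\{y\}$.

Let $F_m$ be the subalgebra generated by $y_1,\dots,y_m$ and all $x_i^{(g)}$, $g\neq1$. Eliminate $y_1,\dots,y_m$ one after the other, starting in $F_m$. Write $y^k$ for $k$ entries $y$. We claim that after $s$ steps the free generators are

- $[x_i^{(g)},y_1^{k_1},\dots,y_s^{k_s}]$ (first type);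
- $[y_\tau,y_1^{k_1},\dots,y_s^{k_s}]$ with $s<\tau\le m$, all $k_j\ge 0$ (second type);
- $[y_\tau,y_1^{k_1},\dots,y_s^{k_s}]$ with $\tau\le s$ and $(k_1,\dots,k_{\tau-1})\ne0$ (third type).

This is clear for $s=0$. In the next step we eliminate $y_{s+1}$, which is the generator of second type with $\tau=s+1$ and all $k_j=0$. This appends $y_{s+1}^{k_{s+1}}$, $k_{s+1}\ge0$, to all other generators. The generators of second type with $\tau=s+1$ and $(k_1,\dots,k_s)\neq0$ become generators of third type, and the others keep their type. This proves the claim.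

After $m$ steps, $F_m=\mathbb Fy_1\oplus\dots\oplus\mathbb Fy_m\oplus R_m$ with $R_m$ free on the generators of first and third type. These are exactly the elements of $B$ in $F_m$, since $(k_1,\dots,k_{\tau-1})\ne0$ means that the first index $i_1$ is $<\tau$. Clearly $R_m\subseteq N\cap F_m$, and both have codimension $m$ in $F_m$, so they are equal. Finally $N=\bigcup_m(N\cap F_m)$ and $B=\bigcup_m (B\cap F_m)$, so $N$ is free on $B$. $\square$

Consequently $N$ carries a *$B$-degree* (the number of factors from $B$) and a *$B$-multigrading* (how often each element of $B$ occurs). We also note: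

> (8) Every $b\in B$ is the image of the special variable of degree $\deg b$ under a graded endomorphism of $F$.

Indeed a (B1)-element has degree $g\ne1$, so $x_i^{(g)}$ can be sent to it. A (B2)-element is the bracket of $[y_\tau,y_{i_1},\dots,y_{i_{k-1}}]$ and $y_{i_k}$, both of degree $1$. Since different $z_i$ involve different variables, several $z_i$ can be sent to prescribed elements of $B$ of the right degrees at the same time.

## 6. From $K_t(h)\neq M_t(h)$ to a failure of T-ideals

**Proposition 8.** *If $P\in K_t(h)\setminus M_t(h)$, then $P(z_1,\dots,z_t)\in T_G(L,\eta)\setminus T(S)$.*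

That $P(z)$ is an identity is (3). To see that it is not in $T(S)$, we enclose $T(S)$ in an ideal that can be described in terms of $B$. Let $I\subseteq N$ be the span of all $m(w_1,\dots,w_s)$ with $s\ge1$, $h'\in G^s$, $m$ a Lie monomial in $K_s(h')$, and $w_i\in N$ homogeneous of degree $h'_i$.

**Step 1: $I$ is an ideal of $F$.** This is needed because $T(S)$ is an ideal. By Jacobi, the set of $v\in F$ with $[I,v]\subseteq I$ is a subalgebra, so we check generators. For $y_j$,
$$[m(w_1,\dots,w_s),y_j]=\sum_i m(w_1,\dots,[w_i,y_j],\dots,w_s)\in I,$$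
since $[w_i,y_j]\in N$ is again homogeneous of degree $h'_i$. For a variable $v$ of degree $g\ne1$ we have $v\in N$ and $[m(w),v]=[m,\zeta_{s+1}](w,v)$. Here $[m,\zeta_{s+1}]$ is a Lie monomial, and it lies in $K_{s+1}(h',g)$ by Lemma 4, because $m$ vanishes on $J_{h'_1}\times\dots\times J_{h'_s}$.

**Step 2: $T(S)\subseteq I$.** This is the reason for introducing $I$. Let $m(z_1,\dots,z_s)\in S$ with degrees $h'$. By (3), $m\in K_s(h')$. A graded endomorphism $\varphi$ maps $z_i$ to a homogeneous element of degree $h'_i$, which lies in $N$: either $h'_i\neq1$, or $\varphi(z_i)\in[F,F]$. So $\varphi(m(z))\in I$, and since $I$ is an ideal, $T(S)\subseteq I$.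

**Step 3: $I$ in terms of $B$.** This step makes the multigrading available. Each $w_i$ is a combination of Lie monomials $m_i$ in elements of $B$, of degree $h'_i$, since the elements of $B$ are homogeneous. By multilinearity, $I$ is spanned by elements $\hat m(b_1,\dots,b_q)$ with $b_j\in B$ (repetitions allowed), where $\hat m=m(m_1,\dots,m_s)$ is a multilinear Lie monomial in $q$ slots. Moreover $\hat m\in K_q(\deg b_1,\dots,\deg b_q)$ by Lemma 4: if the slots are filled with elements of the $J_{\deg b_j}$, then $m_i$ takes a value in $J_{h_i'}$, and $m$ vanishes on such values. Each $\hat m(b_1,\dots,b_q)$ is homogeneous for the $B$-multigrading.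

**Step 4: conclusion.** We compare multidegrees. Up to sign, $z_1,\dots,z_t$ are distinct elements of $B$: $x_i^{(h_i)}$ is of type (B1), and $[y_{2i-1},y_{2i}]=-[y_{2i},y_{2i-1}]$ with $[y_{2i},y_{2i-1}]$ of type (B2). Suppose $P(z)\in T(S)\subseteq I$. Taking the component of multidegree $1$ in each $\pm z_i$ and $0$ elsewhere, we see that $P(z)$ is a combination of the spanning elements of Step 3 of this multidegree. In those, $q=t$ and the $b_j$ are, up to sign, a permutation of the $z_i$. After relabeling slots, $P(z)$ is a combination of elements $m(z)$ with $m$ a Lie monomial in $K_t(h)$. As $N$ is free on $B$, the same relation holds in $\mathrm{Lie}_t$, so $P\in M_t(h)$, a contradiction. $\square$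

**Proof of Theorem 1.** Combine Propositions 6 and 8: the identity $P(z)$ from (6) is not in $T(S)$, and $S$ contains the special-monomial identities of all lengths. $\square$

So the answer to the question is negative, already for $n=6$. The remaining sections prove Theorems 3, 2 and 4.

## 7. All identities from special polynomials: Theorem 3

**Proposition 9.** *The special polynomial identities $P(z_1,\dots,z_t)$ with $t\le n-1$, together with the special monomials of length $n$, generate $T_G(L,\eta)$ as a graded T-ideal.*

Let $T'$ be the T-ideal they generate. The special monomials of length $n$ are identities because $J^n=0$, so $T'\subseteq T_G(L,\eta)$. We have to prove the reverse inclusion.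

**Step 1: reduction to multilinear identities.** This lets us use each variable once. Let $f$ be an identity. Replacing a variable $v$ by $\lambda v$ for many $\lambda\in\mathbb F$ shows that the multihomogeneous components of $f$ are identities. If $f$ is multihomogeneous, of degree $d$ in $v$, replace $v$ by a sum of $d$ new variables of the same degree; the part linear in each of them is an identity, and it becomes $d!\,f$ when they are all set equal to $v$. Doing this for all variables, $f$ follows from a multilinear identity. So it is enough that $T'$ contains every multilinear identity $f$, in variables $u_1,\dots,u_r$ of degrees $h_1,\dots,h_r\ne1$ and $y_1,\dots,y_m$ (after renumbering). If $f\notin N$, then $f$ has degree one and $f=\lambda y_1$ with $\lambda\ne0$, which is not an identity. So $f\in N$.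

**Step 2: decomposition by $B$-degree.** This sets up an induction. Write $f=\sum_{t\ge1}f^{(t)}$ with $f^{(t)}$ of $B$-degree $t$. The elements of $B$ are multihomogeneous in the variables, so each $f^{(t)}$ is again multilinear in the same variables. If $t\ge n$, then $f^{(t)}\in T'$: it is a combination of left normed brackets $[b_1,\dots,b_t]$ with $b_i\in B$, and by (8) the inner bracket $[b_1,\dots,b_n]$ is the image of a special monomial $[z_1,\dots,z_n]$. Hence a multilinear identity not in $T'$ has $f^{(t)}\ne0$ for some $t\le n-1$. Suppose such identities exist, and choose $f$ among them so that the least $t$ with $f^{(t)}\neq0$ is as large as possible; it is at most $n-1$. We shall show $f^{(t)}\in T'$. Then $f-f^{(t)}$ is a multilinear identity not in $T'$ with a larger least degree, a contradiction.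

**Step 3: normal form of $f^{(t)}$.** We list the products of elements of $B$ that can occur. Each $u_i$ lies in exactly one (B1)-factor, so $r\le t$, and there are $t-r$ factors of type (B2). Since every $y_j$ occurs once, such a product is described by a *pattern* $(\mathcal J,\tau)$:

- a partition $\mathcal J$ of $\{1,\dots,m\}$ into blocks $J_1,\dots,J_r$ (possibly empty), attached to $u_1,\dots,u_r$, and $t-r$ further blocks $J$ with $|J|\ge2$;
- a *head* $\tau(J)\in J\setminus\{\min J\}$ for each of the further blocks.

Its factors are $b_i=[u_i,y_{J_i}]$ for $i\le r$, with the indices in $J_i$ increasing, and $[y_{\tau(J)},y_{\min J},\text{the rest of }J\text{ increasing}]$ for the further blocks, which we number $J_{r+1},\dots,J_t$ by increasing head. So $f^{(t)}=\sum_{(\mathcal J,\tau)}P_{\mathcal J,\tau}(b_1,\dots,b_t)$ with $P_{\mathcal J,\tau}\in\mathrm{Lie}_t$.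

Fix one pattern $(\mathcal J,\tau)$. Let $\tau_1<\dots<\tau_{t-r}$ be its heads, so $\tau_s=\tau(J_{r+s})$, let $A=\{\tau_1,\dots,\tau_{t-r}\}$, and put $h=(h_1,\dots,h_r,1,\dots,1)\in G^t$.

**Step 4: $P_{\mathcal J,\tau}\in K_t(h)$.** This is the core of the argument: a substitution along a path, with diagonal matrices for all other $y$'s, isolates one pattern. Let $\sigma\in\Sigma(h)$ with path $p$. Put $\varepsilon_{\sigma(k)}=e_{p_{k-1}p_k}$, and for $d=\mathrm{diag}(d_1,\dots,d_n)$ put $\delta_{\sigma(k)}(d)=d_{p_k}-d_{p_{k-1}}$. Then
$$[\varepsilon_j,d]=\delta_j(d)\,\varepsilon_j\qquad(1\le j\le t),$$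
and $\delta_1,\dots,\delta_t$ are linearly independent functionals on $D$, because $p_0,\dots,p_t$ are distinct. Substitute
$$u_i\mapsto\varepsilon_i\ (i\le r),\qquad y_{\tau_s}\mapsto\varepsilon_{r+s},\qquad y_j\mapsto d^{(j)}\in D\text{ arbitrary, for }j\notin A .$$
The degrees fit, as $\varepsilon_i$ has degree $h_i$. Exactly $t$ variables are not mapped to $D$.

*Which terms survive.* A (B2)-element all of whose variables go to $D$ vanishes, and a (B1)-element contains some $u_i$. So in a nonzero contribution every $B$-factor contains at least one of the $t$ distinguished variables. Each of these occurs once, so $f^{(t')}\mapsto0$ for $t'>t$; for $t'<t$ we have $f^{(t')}=0$. In $f^{(t)}$, a pattern $(\mathcal J',\tau')$ contributes only if each factor contains exactly one distinguished variable, i.e. $J_i'\cap A=\emptyset$ for $i\le r$ and $|J'\cap A|=1$ for the other blocks. In that case: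

- for $i\le r$, $b_i'\mapsto\prod_{j\in J_i'}\delta_i(d^{(j)})\,\varepsilon_i$;
- a block $J'$ with $J'\cap A=\{\tau_s\}$ gives $\pm\prod_{j\in J'\setminus\{\tau_s\}}\delta_{r+s}(d^{(j)})\,\varepsilon_{r+s}$, with sign $+$ if $\tau'(J')=\tau_s$ and sign $-$ if $\tau_s=\min J'$ (then the bracket starts with $[d,\varepsilon_{r+s}]=-[\varepsilon_{r+s},d]$). In all other cases it gives $0$, since the first two entries are diagonal.

*Separating the terms.* Each contribution is $\prod_{j\notin A}\delta_{\kappa'(j)}(d^{(j)})$ times a fixed matrix, where $\kappa'(j)=i$ if $j\in J_i'$ with $i\le r$, and $\kappa'(j)=r+s$ if $j$ lies in the block containing $\tau_s$. For different maps $\kappa$ from $\{1,\dots,m\}\setminus A$ to $\{1,\dots,t\}$, the functions $\prod_{j\notin A}\delta_{\kappa(j)}(d^{(j)})$ are linearly independent, being products of independent functionals in independent arguments. As $f$ is an identity, the contributions with a given $\kappa$ sum to $0$.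

Take the $\kappa$ that belongs to $(\mathcal J,\tau)$. Together with $A$ it determines the blocks: $J'_i=\kappa^{-1}(i)$ for $i\le r$, and the block of $\tau_s$ is $\kappa^{-1}(r+s)\cup\{\tau_s\}$. So $\mathcal J'=\mathcal J$. In $\mathcal J$ no $\tau_s$ is the minimum of its block, so a nonzero contribution needs $\tau'(J_{r+s})=\tau_s$ for all $s$, i.e. $\tau'=\tau$. Only $(\mathcal J,\tau)$ remains, and its $b_i$ goes to a scalar multiple of $\varepsilon_i$, with sign $+$. Hence $P_{\mathcal J,\tau}(\varepsilon_1,\dots,\varepsilon_t)=0$. As in the proof of Lemma 4, the left side is $c(P_{\mathcal J,\tau};\zeta_{\sigma(1)}\cdots\zeta_{\sigma(t)})\,e_{p_0p_t}$. Since $\sigma\in\Sigma(h)$ was arbitrary, $P_{\mathcal J,\tau}\in K_t(h)$.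

**Step 5: conclusion.** We return to $T'$. By (3), $P_{\mathcal J,\tau}(z_1,\dots,z_t)$ is a special polynomial identity with $t\le n-1$, and by (8) a graded endomorphism maps it to $P_{\mathcal J,\tau}(b_1,\dots,b_t)$. Summing over patterns, $f^{(t)}\in T'$. $\square$

**Proof of Theorem 3.** The first statement is Proposition 9 with (3). Suppose $K_t(h)=M_t(h)$ for all $t\le n-1$ and all $h$. Then every generator $P(z)$ in Proposition 9 is a combination of elements $m(z)$ with $m$ a Lie monomial in $K_t(h)$, that is, of elements of $S_n$. The special monomials of length $n$ are also in $S_n$. So $T_G(L,\eta)=T(S_n)=T(S)$. Conversely, if $K_t(h)\ne M_t(h)$ for some $t\le n-1$ and $h$, then $T(S)\neq T_G(L,\eta)$ by Proposition 8, and a fortiori $T(S_n)\ne T_G(L,\eta)$. $\square$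

## 8. Orders at most five: Theorem 2

If $n\ge6$ and $G$ is nontrivial, then $A(n,G)$ fails by Theorem 1. For the converse, by Theorem 3, we must verify $K_t(h)=M_t(h)$ for all $t\le n-1$.

**Step 1: trivial $G$.** Here every word with $t\le n-1$ letters is good, by the path $1<2<\dots<t+1$. So all coefficients of $P\in K_t(h)$ vanish and $K_t(h)=0$.

**Step 2: $n\le4$.** Only $t\le3$ matters, and Lemma 5 applies.

**Step 3: $n=5$, reduction to degree words.** Only $t=4$ is left, and we sort the possibilities. The only path with four steps is $1<2<3<4<5$. If $h$ is not a rearrangement of $(g_1,\dots,g_4)$, there are no good words and $K_4(h)=\mathrm{Lie}_4=M_4(h)$. Otherwise the good words are those with degree word $g_1g_2g_3g_4$.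

Suppose $g_1\notin\{g_2,g_3\}$ or $g_4\notin\{g_2,g_3\}$, and let $x$ be a letter of that degree. In every good word $x$ is first or last, so by Lemma 1(ii) all conditions have the form $f(v)=0$. Hence $K_4(h)$ is spanned by the monomials $[x,v]$ that it contains.

Otherwise $g_1,g_4\in\{g_2,g_3\}$, and up to renaming the degree word is $aaaa$ (if $g_2=g_3$) or one of $aabb$, $abab$, $aaba$, $abaa$ with $a\ne b$. For $aaaa$ all words are good and $K_4(h)=0$. The other four remain.

**Step 4: coordinates for the four remaining types.** We order the words cyclically so that neighbors differ by one Jacobi move. Call the letters $x,1,2,3$ and put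
$$v_0=123,\quad v_1=213,\quad v_2=231,\quad v_3=321,\quad v_4=312,\quad v_5=132,$$
indices mod $6$, $q_i=f(v_i)$ and $E_i=[x,v_i]$. Consecutive $v_i$ differ by a transposition of adjacent letters, so $E_i-E_{i+1}$ is, up to sign, a Lie monomial $[x,[j,k],l]$ or $[x,j,[k,l]]$. For instance, $E_0-E_1=[x,[1,2],3]$ and $E_1-E_2=[x,2,[1,3]]$.

**Step 5: type $aabb$.** We solve the system. Let $x,1$ have degree $a$ and $2,3$ degree $b$. The good words $x123$, $x132$, $1x23$, $1x32$ give, by (2),
$$q_0=0,\quad q_5=0,\quad q_0+q_1+q_2=0,\quad q_5+q_4+q_3=0,$$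
using $\mathrm{Sh}(1,23)=\{123,213,231\}$ and $\mathrm{Sh}(1,32)=\{132,312,321\}$. So $K_4(h)$ is spanned by $E_1-E_2$ and $E_3-E_4$, which are monomials up to sign.

**Step 6: type $abab$.** Again we solve the system. Let $x,1$ have degree $a$ and $2,3$ degree $b$. The good words $x213$, $x312$, $12x3$, $13x2$ give
$$q_1=0,\quad q_4=0,\quad q_1+q_2+q_3=0,\quad q_2+q_3+q_4=0,$$
from $\mathrm{Sh}(21,3)=\{213,231,321\}$ and $\mathrm{Sh}(31,2)=\{312,321,231\}$. So $K_4(h)$ is spanned by $E_0$, $E_5$ and $E_2-E_3$.

**Step 7: types $aaba$ and $abaa$.** Here all conditions are shuffle sums, and the monomials come from a two-step rewriting. Let $x$ have degree $b$. The good words are all $ijxk$, respectively all $ixjk$, with $\{i,j,k\}=\{1,2,3\}$. In both types, by (2), the conditions say that the sum of $f$ over each of the six sets $\mathrm{Sh}(ij,k)$ is zero. These sets are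
$$\mathrm{Sh}(12,3)=\{v_4,v_5,v_0\},\quad \mathrm{Sh}(21,3)=\{v_1,v_2,v_3\},\quad \mathrm{Sh}(13,2)=\{v_5,v_0,v_1\},$$
$$\mathrm{Sh}(31,2)=\{v_2,v_3,v_4\},\quad \mathrm{Sh}(23,1)=\{v_0,v_1,v_2\},\quad \mathrm{Sh}(32,1)=\{v_3,v_4,v_5\}.$$
So $q_{i-1}+q_i+q_{i+1}=0$ for all $i$ mod $6$. Subtracting consecutive equations, this means $q_{i+3}=q_i$ and $q_0+q_1+q_2=0$. This $2$-dimensional space has the basis $(q_0,\dots,q_5)=(1,-1,0,1,-1,0)$ and $(-1,0,1,-1,0,1)$. By Lemma 1(i) these are the coordinates of the monomials $[x,[[1,2],3]]$ and $[x,[[2,3],1]]$, because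
$$[[1,2],3]=123-213-312+321,\qquad [[2,3],1]=231-321-123+132 .$$

In all cases $K_4(h)=M_4(h)$. With Lemma 5 and Theorem 3, $A(5,G)$ holds for all $G$. This completes the proof of Theorem 2. $\square$

## 9. Variables that occur several times: Theorem 4

Let $G$ be free abelian with basis $a,b$, let $n\ge6$, and let $\eta,k,t,h,P$ be as in Section 4. Let $S'$ be the set of all graded identities of $(L,\eta)$ that are Lie monomials in the $z_i$ with repetitions allowed. We show $P(z)\notin T(S')$. A monomial with repeated variables is an identity as soon as a symmetrized sum of multilinear monomials is one, and this is a weaker condition than before. So we must show that $\Lambda$ kills such sums as well.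

**Step 1: polarization.** We translate "is an identity" into membership in $K_s(h')$. Let $m\in S'$. Write $m=\mu(z_{c(1)},\dots,z_{c(s)})$ with a multilinear Lie monomial $\mu\in\mathrm{Lie}_s$ and a map $c$ into the indices of the $z_i$. Put $h_j'=\deg z_{c(j)}$, $Y=\{\pi\in S_s:c\circ\pi=c\}$, and
$$\mu^Y=\sum_{\pi\in Y}\mu(\zeta_{\pi(1)},\dots,\zeta_{\pi(s)})\in\mathrm{Lie}_s .$$
The values of $z_i$ are *all* elements of $J_{\deg z_i}$. This is clear for $\deg z_i\neq1$; for $\deg z_i=1$, take $d\in D$ with distinct entries and note that $[d,\cdot\,]$ is invertible on $J_1$. So $\mu(r_{c(1)},\dots,r_{c(s)})=0$ for all $r_i\in J_{\deg z_i}$. Substitute $r_i=\sum_{j\in c^{-1}(i)}\lambda_jr^{(j)}$ with $r^{(j)}\in J_{h'_j}$ and $\lambda_j\in\mathbb F$. The coefficient of $\prod_j\lambda_j$ collects exactly the terms $\mu(r^{(\pi(1))},\dots,r^{(\pi(s))})$ with $\pi$ a permutation such that $c\circ\pi=c$. As $\mathbb F$ is infinite, this coefficient vanishes: $\mu^Y(r^{(1)},\dots,r^{(s)})=0$. By Lemma 4, $\mu^Y\in K_s(h')$.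

**Step 2: the ideal $I'$.** It replaces the ideal $I$ of Section 6. Call $Y\le S_s$ a *Young subgroup* if it is the stabilizer of all blocks of a partition of $\{1,\dots,s\}$; the group $Y$ of Step 1 is one, with the nonempty fibers of $c$ as blocks. Let $I'$ be the span of all $\mu^Y(w_1,\dots,w_s)$, where $s\ge1$, $h'\in G^s$, $\mu\in\mathrm{Lie}_s$ is a Lie monomial, $Y$ is a Young subgroup such that $h'$ is constant on its blocks, $\mu^Y\in K_s(h')$, and $w_i\in N$ is homogeneous of degree $h_i'$.

*$I'$ is an ideal.* As before it suffices to bracket with generators of $F$. First, $[\mu^Y(w),y_j]=\sum_i\mu^Y(\dots,[w_i,y_j],\dots)\in I'$. For a variable $v$ of degree $g\ne1$, let $Y$ also act on $\{1,\dots,s+1\}$, fixing $s+1$. Then $[\mu^Y(w),v]=[\mu,\zeta_{s+1}]^Y(w,v)$, and $[\mu,\zeta_{s+1}]^Y=[\mu^Y,\zeta_{s+1}]\in K_{s+1}(h',g)$ by Lemma 4.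

*$T(S')\subseteq I'$.* For $m$ as in Step 1 and a graded endomorphism $\varphi$, put $w_j=\varphi(z_{c(j)})$, which lies in $N$ and has degree $h'_j$. Since $c\circ\pi=c$ for $\pi\in Y$, we have $w_{\pi(j)}=w_j$, so $\varphi(m)=\mu(w_1,\dots,w_s)=\frac1{|Y|}\mu^Y(w_1,\dots,w_s)\in I'$.

**Step 3: reduction to elements $E$.** We use the multigrading as in Section 6. By multilinearity $I'$ is spanned by those $\mu^Y(w_1,\dots,w_s)$ in which the $w_i$ are Lie monomials in elements of $B$; these are homogeneous for the $B$-multigrading, since all terms $\mu(w_{\pi(1)},\dots,w_{\pi(s)})$ use the same factors. If $P(z)\in I'$, then, taking the component of the multidegree of $P(z)$ and using freeness of $N$ on $B$, we see that $P$ is a linear combination of elements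
$$E=\mu^Y(w_1,\dots,w_s)\in\mathrm{Lie}_t,$$
where the $w_i$ are Lie monomials in disjoint sets of letters with union $\{x,\beta,\alpha_0,\dots,\alpha_k\}$, $\deg w_i=h_i'$, $h'$ is constant on the blocks of $Y$, and $\mu^Y\in K_s(h')$. Moreover $E\in K_t(h)$ by Lemma 4: if letters are replaced by elements of $J_a,J_b$ according to their degrees, then $w_i$ takes a value in $J_{h_i'}$. We show $\Lambda(E)=0$ for each such $E$. Since $\Lambda(P)\neq0$, this proves $P(z)\notin I'$, hence $P(z)\notin T(S')$.

**Step 4: bidegrees.** This step uses that $G$ is free on $a,b$, in order to control which arguments $Y$ can permute. The *bidegree* of a monomial is the pair (number of letters $\alpha_i$, number of letters among $x,\beta$). A monomial of bidegree $(i,j)$ has degree $a^ib^j$, so arguments $w_i,w_j$ of equal $G$-degree have equal bidegree, and $Y$ permutes only arguments of equal bidegree. Hence all terms $\mu(w_{\pi(1)},\dots,w_{\pi(s)})$, $\pi\in Y$, have the same multiset of bidegrees of submonomials: submonomials inside the $w_i$ are only moved, and for the others the bidegree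 is a sum of bidegrees of arguments, which does not change.

If a bidegree $(i,0)$ with $i\ge2$ occurs, then every term of $E$ has a submonomial of degree $\ge2$ in $\alpha$'s alone, so $\Phi(E)=0$ by Lemma 2, and $\Lambda(E)=0$. *From now on assume that no bidegree $(i,0)$ with $i\ge2$ occurs.*

**Step 5: identifying the $\alpha$'s.** This simplifies the sum over $Y$. Let $\theta$ be the homomorphism to the free Lie algebra on $x,\beta,\alpha$ with $x\mapsto x$, $\beta\mapsto\beta$, $\alpha_i\mapsto\alpha$. The elements $[x,\alpha^i\beta\alpha^j]$, $i+j=k+1$, are linearly independent, because $x\alpha^i\beta\alpha^j$ is the only word starting with $x$ in the expansion of $[x,\alpha^i\beta\alpha^j]$. So $\Phi=\tilde\Phi\circ\theta$ on $\mathrm{Lie}_t$, where $\tilde\Phi([x,\alpha^i\beta\alpha^j])=y^i$.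

Arguments of bidegree $(1,0)$ have $\theta$-image $\alpha$, so permuting them does not change $\theta(\mu(w))$. Any other block of $Y$ with more than one element consists of arguments of a bidegree $(i,j)$ with $j\ge1$. Since $x,\beta$ are only two letters, such a block consists of exactly two arguments of the same bidegree $(i,1)$, one containing $x$ and the other $\beta$, and there is at most one such block.

**Step 6: no such block.** We reduce to a single monomial. Here $\theta$ takes the same value on all terms of $E$, so $\Phi(E)=|Y|\,\Phi(\mu(w))=\pm|Y|\,y^p(1-y)^d$ by Lemma 2. As $E\in K_t(h)$, Step 1 of Section 4 and Lemma 3 give $\Lambda(E)=0$.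

**Step 7: one such block.** This is the case with a genuinely new polynomial. Put $x^{[i]}=[x,\alpha,\dots,\alpha]$ and $\beta^{[i]}=[\beta,\alpha,\dots,\alpha]$, with $i$ letters $\alpha$. As in the proof of Lemma 2, since no submonomial of degree $\ge2$ in $\alpha$'s alone occurs, the two arguments of the block have $\theta$-images $\pm x^{[i]}$ and $\pm\beta^{[i]}$. All other arguments have bidegree $(1,0)$. Half of the elements of $Y$ exchange the two arguments and half do not, so
$$\theta(E)=\pm\tfrac{|Y|}2\bigl(M(x,\beta)+M(\beta,x)\bigr),$$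
where $M(x,\beta)$ is obtained from $\mu$ by inserting $x^{[i]},\beta^{[i]}$ in the two places and $\alpha$ elsewhere, and $M(\beta,x)$ is the same with $x$ and $\beta$ exchanged. By Lemma 1(i), as in the proof of Lemma 2,
$$M(x,\beta)=\pm[x^{[p]},\beta^{[d]},\alpha,\dots,\alpha],\qquad\text{with }\tilde\Phi\text{-value }\pm y^p(1-y)^d .$$
Exchanging $x$ and $\beta$, with the same sign,
$$M(\beta,x)=\pm[\beta^{[p]},x^{[d]},\alpha,\dots,\alpha]=\mp[x^{[d]},\beta^{[p]},\alpha,\dots,\alpha],\qquad\text{with }\tilde\Phi\text{-value }\mp y^d(1-y)^p .$$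
Therefore
$$\Phi(E)=\pm\tfrac{|Y|}2\bigl(y^p(1-y)^d-y^d(1-y)^p\bigr). \tag{9}$$
If $p,d\ge1$, then (9) vanishes at $0$ and at $1$; if $p=d=0$, it is zero. In both cases $\Lambda(E)=0$. If exactly one of $p,d$ is zero and the other is $c\ge1$, then up to a nonzero factor $\Phi(E)=y^c-(1-y)^c$, whose derivative $cy^{c-1}+c(1-y)^{c-1}$ at $0$ is $2$ for $c=1$ and $c$ for $c\ge2$. This is nonzero in characteristic zero, whereas $\Phi(E)'(0)=0$ by Step 1 of Section 4, because $E\in K_t(h)$. So this case does not occur.

Thus $\Lambda(E)=0$ for every $E$ of Step 3, while $\Lambda(P)=(k+1)!\neq0$. Hence $P(z)$ is a graded identity that does not lie in $T(S')$, and Theorem 4 is proved. $\square$
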